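\title{Covering and uniformity numbers of measure and category at singular cardinals}

\begin{abstract}
We show that, over a model of GCH and for infinite cardinals $\kappa<\lambda$, some ccc extension satisfies $\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa$ and $\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda$ if and only if $\kappa$ and $\lambda$ have uncountable cofinality. In particular both cardinals may be singular. The forcing is a direct limit of quotients of Borel algebras. It adds $\lambda$ random reals and, for prescribed sets $a\subseteq\lambda$ of size less than $\kappa$, Cohen reals over the random reals indexed by $a$, in such a way that the random reals not indexed by $a$ stay random. The main work is the countable chain condition of the limit.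
\end{abstract}

\section{Introduction}

Let $\mathcal M$ and $\mathcal N$ be the ideals of meager and of Lebesgue-null subsets of $\mathbb R$. For $\mathcal I\in\{\mathcal M,\mathcal N\}$, the \emph{covering number} $\mathsf{cov}(\mathcal I)$ is the least size of a family of sets in $\mathcal I$ whose union is $\mathbb R$, and the \emph{uniformity} $\mathsf{non}(\mathcal I)$ is the least size of a set of reals that is not in $\mathcal I$. The first number counts how many small sets it takes to exhaust the line, the second how many points it takes to form a set that is not small. All four numbers are uncountable and at most $\mathfrak c=2^{\aleph_0}$, and Rothberger's theorem ties measure to category: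
\begin{equation}\label{eq:roth}
\mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M),\qquad \mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N).
\end{equation}
We study models in which both inequalities are equalities and the second common value is the smaller one:
\begin{equation}\label{eq:target}
\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa,\qquad \mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda,\qquad \kappa<\lambda .
\end{equation}
It is known that \eqref{eq:target} is consistent with ZFC for arbitrary regular uncountable cardinals $\kappa<\lambda$.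

For singular cardinals there is one visible obstruction. The number $\mathsf{non}(\mathcal I)$ cannot have countable cofinality: otherwise a set of size $\mathsf{non}(\mathcal I)$ outside $\mathcal I$ would be a countable union of smaller sets, each of them in $\mathcal I$. So \eqref{eq:target} requires $\operatorname{cf}(\kappa)>\omega$ and $\operatorname{cf}(\lambda)>\omega$. The following question is posed in \cite{Brendle}.

\medskip
\noindent\emph{Let $\kappa$ and $\lambda$ be cardinals with $\operatorname{cf}(\kappa)>\omega$ and $\operatorname{cf}(\lambda)>\omega$, and assume that either $\operatorname{cf}(\kappa)<\kappa<\lambda$ or $\kappa\le\operatorname{cf}(\lambda)<\lambda$. Is \eqref{eq:target} consistent with ZFC?}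
\medskip

The simplest case suggests a positive answer. Add $\lambda=\lambda^\omega>\aleph_1$ random reals with the measure algebra. A null set of the extension is coded using countably many coordinates and contains none of the other random reals. Hence any $\aleph_1$ of them form a non-null set and fewer than $\lambda$ null sets miss one of them, so \eqref{eq:roth} gives \eqref{eq:target} with $\kappa=\aleph_1$, whether or not $\lambda$ is regular. For $\kappa>\aleph_1$ one has to raise $\mathsf{cov}(\mathcal M)$, that is, to add Cohen reals, and here the standard tool points the other way. A finite support iteration of nontrivial ccc forcings of length $\delta$ with $\operatorname{cf}(\delta)>\omega$ adds Cohen reals cofinally often and so forces $\mathsf{non}(\mathcal M)\le\operatorname{cf}(\delta)\le\mathsf{cov}(\mathcal M)$. This inequality is incompatible with \eqref{eq:target}, and the value it produces, being a cofinality, is regular.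

The answer is nevertheless positive. To state the result, recall that $\mathsf{add}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ whose union is not in $\mathcal I$, and $\mathsf{cof}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ that is cofinal in $\mathcal I$ under inclusion. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$; then $\mathfrak b$ is the least size of a $\le^*$-unbounded and $\mathfrak d$ the least size of a $\le^*$-cofinal subset of $\omega^\omega$. Finally $\operatorname{cf}([\lambda]^{<\kappa},\subseteq)$ is the least size of a family $\mathcal A\subseteq[\lambda]^{<\kappa}$ such that every subset of $\lambda$ of size less than $\kappa$ is contained in a member of $\mathcal A$, and $\operatorname{cf}([\lambda]^{\le\omega},\subseteq)$ is the same for countable sets.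

\begin{theorem}\label{thm:main}
Let $\kappa<\lambda$ be uncountable cardinals with $\operatorname{cf}(\kappa)>\omega$ and $\operatorname{cf}([\lambda]^{\le\omega},\subseteq)=\lambda$ (the latter holds if $\lambda^\omega=\lambda$). Let $\theta$ be a cardinal with $\theta=\theta^\omega\ge\lambda$ and $\theta\ge\operatorname{cf}([\lambda]^{<\kappa},\subseteq)$. Then there is a ccc forcing notion $P$ forcing
\[
\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa,\qquad \mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda,
\]
and also $\mathsf{add}(\mathcal N)=\mathsf{add}(\mathcal M)=\mathfrak b=\aleph_1$ and $\mathfrak d=\mathsf{cof}(\mathcal M)=\mathsf{cof}(\mathcal N)=\mathfrak c=\theta$.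
\end{theorem}

\begin{corollary}\label{cor:gch}
Assume GCH and let $\kappa<\lambda$ be infinite cardinals. The following are equivalent:
\begin{enumerate}
\item[(a)] some ccc extension satisfies $\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa$ and $\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda$;
\item[(b)] $\operatorname{cf}(\kappa)>\omega$ and $\operatorname{cf}(\lambda)>\omega$.
\end{enumerate}
Moreover, when (b) holds, $\mathfrak c$ can be any $\theta$ with $\operatorname{cf}(\theta)>\omega$ and $\theta\ge\lambda$ if $\kappa\le\operatorname{cf}(\lambda)$, respectively $\theta\ge\lambda^+$ if $\operatorname{cf}(\lambda)<\kappa$.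
\end{corollary}

Here ``consistent'' is read in the usual way: the pair $\kappa,\lambda$ is taken in a ground model of ZFC${}+{}$GCH. A ccc forcing preserves cardinals and cofinalities, so the hypotheses of the question, singularity in particular, still hold in the extension. For explicitly defined pairs such as $(\aleph_{\omega_1},\aleph_{\omega_2})$ one may take $L$ as ground model, and only the consistency of ZFC is used; no large cardinals are needed. The corollary covers every pair in the question and also the case ``$\kappa$ regular and $\operatorname{cf}(\lambda)<\kappa$'', which the question does not mention. Without GCH, Theorem~\ref{thm:main} applies to every ground model with $\operatorname{cf}([\lambda]^{\le\omega},\subseteq)=\lambda$; we claim nothing about ground models where this fails.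

Section~\ref{sec:idea} explains which configuration of Cohen and random reals is needed and realizes its smallest instance by hand. The forcing is defined in Section~\ref{sec:alg} and shown to be ccc in Section~\ref{sec:ccc}. Section~\ref{sec:generic} analyzes the generic reals, and Section~\ref{sec:proof} computes the invariants.

\section{Facts on measure, category and forcing}\label{sec:facts}

The invariants do not change if $\mathbb R$ is replaced by $2^\omega$ with the coin-tossing measure, or, for category, by $\omega^\omega$: binary expansion identifies $[0,1]$ with $2^\omega$ off countable sets, and the irrationals are homeomorphic to $\omega^\omega$. We compute the invariants of $\mathcal N$ in $2^\omega$ and those of $\mathcal M$ in $\omega^\omega$ or $2^\omega$. Besides \eqref{eq:roth} we use the ZFC inequalities $\aleph_1\le\mathsf{add}(\mathcal N)\le\mathsf{add}(\mathcal M)\le\mathfrak b$ and $\mathfrak d\le\mathsf{cof}(\mathcal M)\le\mathsf{cof}(\mathcal N)\le\mathfrak c$.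

If $O$ is a nonempty open subset of a Polish space, a statement holds \emph{for comeager many points of $O$} if the points of $O$ at which it fails form a meager set. It then holds for comeager many points of every nonempty open subset of $O$, and by the Baire category theorem countably many such statements hold simultaneously at some point of $O$. Below, $T$ and $T'$ are Polish spaces and $D_0$ is a countable set.
\begin{enumerate}
\item[(F1)] \emph{Baire property.} A Borel set that is nonmeager in an open set $O$ is comeager in some nonempty basic open subset of $O$.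
\item[(F2)] \emph{Open maps.} If $\pi:T\to T'$ is continuous and open, preimages of comeager sets are comeager, because the preimage of an open dense set is open and meets every nonempty open set.
\item[(F3)] \emph{Kuratowski--Ulam.} A Borel set $B\subseteq T\times T'$ is comeager if and only if the section $B_t$ is comeager in $T'$ for comeager many $t\in T$.
\item[(F4)] \emph{Sections.} If $\mu$ is a Borel probability measure on $T'$ and $B\subseteq T\times T'$ is Borel, then $t\mapsto\mu(B_t)$ is a Borel function.
\item[(F5)] \emph{Clopen approximation.} For the product measure $\mu$ on $2^{D_0}$, a Borel set $B$ and $\delta>0$ there is a clopen $Z$ with $\mu(B\triangle Z)<\delta$.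
\item[(F6)] \emph{$\Delta$-system lemma.} If $e_\xi$ $(\xi<\omega_1)$ are finite sets, there are an uncountable $\Xi\subseteq\omega_1$ and a \emph{root} $e$ with $e_\xi\cap e_\eta=e$ for all distinct $\xi,\eta\in\Xi$.
\item[(F7)] \emph{Borel codes.} A Borel set or Borel function of the ground model $V$ is reinterpreted in an extension $V[G]$ by evaluating its code there. Reinterpretation commutes with complements, countable unions in $V$, composition and preimages. We keep the same letter for the reinterpreted object.
\end{enumerate}
A real is \emph{Cohen} (\emph{random}) over a model $W$ if it avoids every meager (null) Borel set coded in $W$. A forcing is \emph{ccc} if its antichains are countable. We force with a Boolean algebra $P$ by using $P\setminus\{0\}$; if $P$ is complete, every statement $\psi$ of the forcing language has a Boolean value $[\![\psi]\!]\in P$, and $\psi$ holds in $V[G]$ if and only if $[\![\psi]\!]\in G$.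

\section{Cohen reals against random reals}\label{sec:idea}

Partition $\omega$ into consecutive intervals $B_n$ with $|B_n|=n+1$. Say that $u,v\in2^\omega$ \emph{match} if $u{\restriction}B_n=v{\restriction}B_n$ for infinitely many $n$. The relation is symmetric. The set $\operatorname{Mat}(v)$ of all $u$ that match $v$ is the intersection over $m$ of the sets $\bigcup_{n\ge m}\{u:u{\restriction}B_n=v{\restriction}B_n\}$, which are open, dense and of measure at most $\sum_{n\ge m}2^{-n-1}=2^{-m}$. So $\operatorname{Mat}(v)$ is comeager and null.

This proves \eqref{eq:roth}. If $A\subseteq2^\omega$ is nonmeager, then $A$ meets every $\operatorname{Mat}(u)$, so the null sets $\operatorname{Mat}(v)$, $v\in A$, cover $2^\omega$. If $A$ is non-null, then $A$ is contained in no $\operatorname{Mat}(u)$, so the meager sets $2^\omega\setminus\operatorname{Mat}(v)$, $v\in A$, cover $2^\omega$.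

It also shows that Cohen and random reals compete. For $c\in\omega^\omega$ let $\bar c\in2^\omega$ be the sequence of parities of $c$; the map $c\mapsto\bar c$ is continuous and open, so $\{c:\bar c\in\operatorname{Mat}(r)\}$ is comeager by (F2). If $c$ is Cohen over $V[r]$, then $\bar c$ matches $r$. If $r$ is random over $V[c]$, then $r$ does not match $\bar c$. For each pair $(r,c)$ at most one of the two relations can hold.

By \eqref{eq:roth}, the equalities \eqref{eq:target} follow from the four inequalities
\[
\mathsf{non}(\mathcal N)\le\kappa\le\mathsf{cov}(\mathcal M),\qquad \mathsf{non}(\mathcal M)\le\lambda\le\mathsf{cov}(\mathcal N).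
\]
For the two inequalities on $\mathcal N$ we imitate the random model and aim for reals $r_\alpha$ $(\alpha<\lambda)$ such that every null set contains fewer than $\kappa$ of them; this uses no regularity. For $\kappa\le\mathsf{cov}(\mathcal M)$ we need, for every $a\in[\lambda]^{<\kappa}$, a real $c$ that behaves like a Cohen real over all $r_\alpha$ with $\alpha\in a$. The null set $\operatorname{Mat}(\bar c)$ then contains these $r_\alpha$, and it is allowed to contain fewer than $\kappa$ of the random reals altogether. So we want reals $c_p$ $(p\in I)$ and sets $a_p\in[\lambda]^{<\kappa}$, cofinal under inclusion, such that $c_p$ is Cohen over the $r_\alpha$ with $\alpha\in a_p$ while $r_\beta$ is random over $c_p$ for $\beta\notin a_p$.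

These demands cannot be met by adding the reals one after the other. If $\alpha\in a_p\setminus a_q$ and $\beta\in a_q\setminus a_p$, then $c_p$ has to be generic over $r_\alpha$, $r_\beta$ over $c_p$, $c_q$ over $r_\beta$, and $r_\alpha$ over $c_q$, which is a cycle. The next example realizes this cycle, tested on the matching relation.

\begin{example}\label{ex:cycle}
Let $\mathcal K$ be the countable set of continuous functions $2^\omega\to\omega$, and give $\mathcal K^\omega$ the product of the discrete topologies. For $F\in\mathcal K^\omega$ and $x\in2^\omega$ put $F(x)=\langle F(n)(x):n<\omega\rangle\in\omega^\omega$.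

\emph{For comeager many $F$, the real $\overline{F(x)}$ matches $x$ for every $x$.} For $m<\omega$ consider the set of all $F$ such that, for some $n\ge m$, $F(i)$ is the function $x\mapsto x(i)$ for all $i\in B_n$. This set is open. It is dense, since a finite sequence of length $k$ leaves the block $B_n$ free once $\min B_n\ge k$. Every $F$ in the intersection of these sets is as claimed.

\emph{For every $F$, the set of $(x,z)\in2^\omega\times2^\omega$ such that $\overline{F(x)}$ matches $z$ is null}, by Fubini's theorem, since its section at $x$ is $\operatorname{Mat}(\overline{F(x)})$.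

Hence for comeager many $(F,F')$ and almost all $(x,z)$, the real $c=F(x)$ has parities matching $x$ but not $z$, and $c'=F'(z)$ has parities matching $z$ but not $x$.
\end{example}

In terms of forcing: let $F$ be Cohen-generic over $V$, let $(x,z)$ be random over $V[F]$ and put $c=F(x)$. Then $z$ is random over $V[F][x]$, which contains $x$ and $c$. On the other hand a generic $F$ copies any information that can be approximately read off $x$ by a continuous function, and this makes $c$ generic over $x$ (Lemma~\ref{lem:cohen}). The order ``first $F$, then $x$'' turns into ``first $x$, then $c$'' once $F$ is forgotten.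

When $\kappa>\aleph_1$ the sets $a_p$ must be uncountable, and then $F$ cannot be added at all. A generic sequence of continuous functions $2^{a\times\omega}\to\omega$ lists the functions $x\mapsto x(\alpha,0)$ for all $\alpha\in a$, so it makes $a$ countable. We therefore use $F$ only to define, for each countable set of coordinates, the algebra of Borel statements about the pair $(x,F(x))$. These algebras turn out to be coherent, so they have a direct limit, and the danger is that the collapse survives in the limit. That it does not is the content of Section~\ref{sec:ccc}.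

\section{The algebras $\mathbb B_{E,w}$ and their limit}\label{sec:alg}

Fix a cardinal $\lambda$, a set $I$ and a map $p\mapsto a_p$ from $I$ to subsets of $\lambda$. Nothing is assumed about this map until Section~\ref{sec:proof}. The letters $E,E'$ denote countable subsets of $\lambda$, and $w,w'$ countable subsets of $I$.

\medskip\noindent\emph{Spaces.} Let $X_E=2^{E\times\omega}$ with the product measure $\mu$, and $Y_w=(\omega^\omega)^w$. Elements of $\lambda\times\omega$ are called \emph{bits}. For $x\in X_E$ and $\alpha\in E$ let $x(\alpha)=\langle x(\alpha,n):n<\omega\rangle\in2^\omega$. For $E\subseteq E'$ every point of $X_{E'}$ is uniquely $x\cup z$ with $x\in X_E$ and $z\in X_{E'\setminus E}$. A function or set is \emph{determined by} a set $D$ of bits if its value at $x$, or the membership of $x$, depends only on $x{\restriction}D$.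

\medskip\noindent\emph{Sequences of functions.} Let $\mathcal K_E$ be the set of continuous $g:X_E\to\omega$. By compactness each such $g$ is determined by a finite set of bits and has finite range, so $\mathcal K_E$ is countable. For $E\subseteq E'$ we regard $\mathcal K_E$ as a subset of $\mathcal K_{E'}$ by ignoring the extra coordinates, and likewise we regard subsets of $X_E$ as subsets of $X_{E'}$. Let
\[
\mathcal F_{E,w}=\prod_{p\in w}(\mathcal K_{E\cap a_p})^\omega ,
\]
a Polish space when each $\mathcal K_{E\cap a_p}$ is discrete. Thus $F_p(n)$ may look only at coordinates in $a_p$; this is the only way the sets $a_p$ enter. For $F\in\mathcal F_{E,w}$ and $x\in X_E$ define $F(x)\in Y_w$ by $F(x)(p)(n)=F_p(n)(x)$. The map $(F,x)\mapsto F(x)$ is continuous, since $F(x)(p)(n)$ is determined by the coordinate $F_p(n)$ and then by finitely many bits of $x$.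

\medskip\noindent\emph{Stems.} A \emph{stem} over $(E,w)$ is a function $s$ with finite domain $\operatorname{dom}s\subseteq w$ and $s(p)\in(\mathcal K_{E\cap a_p})^{<\omega}$; the functions $s(p)(n)$ are its \emph{entries}. For $p\notin\operatorname{dom}s$ we read $s(p)$ as the empty sequence. Let $S_{E,w}$ be the set of these stems; $S_{E,w}\subseteq S_{E',w'}$ for $E\subseteq E'$, $w\subseteq w'$. The clopen sets $[s]_{E,w}=\{F\in\mathcal F_{E,w}:s(p)\subseteq F_p\text{ for all }p\}$ form a base, and we drop the subscript when the space is clear. For stems $s,A$ let $s{}^\frown A$ be the stem with domain $\operatorname{dom}s\cup\operatorname{dom}A$ and $(s{}^\frown A)(p)=s(p){}^\frown A(p)$. Write $t\le s$ if $t=s{}^\frown A$ for some stem $A$; then $[t]\subseteq[s]$.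

\medskip\noindent\emph{Ideals.} For a Borel set $\varphi\subseteq X_E\times Y_w$ and $F\in\mathcal F_{E,w}$ let $\varphi_F=\{x\in X_E:(x,F(x))\in\varphi\}$. The set $\{(F,x):x\in\varphi_F\}$ is a continuous preimage of $\varphi$, so it is Borel, and $F\mapsto\mu(\varphi_F)$ is Borel by (F4). Put
\[
J_{E,w}=\{\varphi\subseteq X_E\times Y_w\text{ Borel}:\ \mu(\varphi_F)=0\text{ for comeager many }F\in\mathcal F_{E,w}\}.
\]
Since $\varphi\mapsto\varphi_F$ commutes with countable unions, and comeager sets are closed under countable intersections, $J_{E,w}$ is a $\sigma$-ideal of the Borel algebra. It is proper because $(X_E\times Y_w)_F=X_E$. Let $\mathbb B_{E,w}=\operatorname{Borel}(X_E\times Y_w)/J_{E,w}$.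

\begin{example}
If $w=\emptyset$, then $J_{E,w}$ is the null ideal and $\mathbb B_{E,w}$ is the measure algebra of $X_E$. If $a_p=\emptyset$ for all $p\in w$, all entries are constants, $\mathcal F_{E,w}=Y_w$, and $\varphi\in J_{E,w}$ means that for comeager many $y$ the section $\{x:(x,y)\in\varphi\}$ is null; this corresponds to adding Cohen reals first and random reals afterwards.
\end{example}

We compare the algebras for $E\subseteq E'$ by freezing the new coordinates. For $z\in X_{E'\setminus E}$ and $g\in\mathcal K_{E'\cap a_p}$ let $g^z(x)=g(x\cup z)$; then $g^z\in\mathcal K_{E\cap a_p}$, and $g^z=g$ if $g\in\mathcal K_{E\cap a_p}$. Applying this entrywise defines $F^z\in\mathcal F_{E,w}$ for $F\in\mathcal F_{E',w}$, and $t^z\in S_{E,w}$ for $t\in S_{E',w}$. We have $F(x\cup z)=F^z(x)$, and $F\in[t]$ implies $F^z\in[t^z]$. Now let also $w\subseteq w'$, let $\pi:X_{E'}\times Y_{w'}\to X_E\times Y_w$ be the projection, and write $\hat\varphi=\pi^{-1}\varphi$. For $F\in\mathcal F_{E',w'}$,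
\begin{equation}\label{eq:section}
x\cup z\in\hat\varphi_F\iff x\in\varphi_{(F\restriction w)^z}.
\end{equation}
To use Fubini's theorem on \eqref{eq:section} we must know that, for a generic $F$, the frozen sequences $(F{\restriction}w)^z$ are generic for almost all $z$. For each single $z$ this holds for comeager many $F$ by (F2). But the quantifiers come in the wrong order, and they cannot be exchanged in general: for every $z$ comeager many $v$ match $z$, yet for every $v$ almost no $z$ matches $v$. What allows the exchange here is that a stem is determined by finitely many bits, so that all $z$ can be treated in finitely many steps.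

\begin{lemma}[freezing]\label{lem:freeze}
Let $E\subseteq E'$, $w\subseteq w'$, $s\in S_{E,w}$, and let $\mathcal G\subseteq\mathcal F_{E,w}$ contain comeager many points of $[s]_{E,w}$. Then for comeager many $F\in[s]_{E',w'}$ we have $(F{\restriction}w)^z\in\mathcal G$ for \emph{all} $z\in X_{E'\setminus E}$.
\end{lemma}

\begin{proof}
If $F\in[s]_{E',w'}$, then $(F{\restriction}w)^z\in[s^z]=[s]_{E,w}$ for all $z$. So we may replace $\mathcal G$ by the comeager set $\mathcal G\cup(\mathcal F_{E,w}\setminus[s])$ and $s$ by the empty stem. The restriction map $\mathcal F_{E',w'}\to\mathcal F_{E',w}$ is a projection of a product, hence continuous and open, so by (F2) we may assume $w'=w$. Finally, it suffices to treat an open dense set $\mathcal G=\mathcal U$ and to find, below a given $t_0\in S_{E',w}$, a stem $t$ such that $F^z\in\mathcal U$ for all $F\in[t]$ and all $z$.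

Let $D\subseteq(E'\setminus E)\times\omega$ be finite such that all entries of $t_0$ are determined by $(E\times\omega)\cup D$. Then $t_0^z$ depends only on $z{\restriction}D$. Pick $z_1,\dots,z_N$ whose restrictions to $D$ enumerate $2^D$. Since $\mathcal U$ is open and dense, we can choose successively $A_1,\dots,A_N\in S_{E,w}$ with $[t_0^{z_i}{}^\frown A_1{}^\frown\cdots{}^\frown A_i]\subseteq\mathcal U$. Let $t=t_0{}^\frown A_1{}^\frown\cdots{}^\frown A_N$. If $F\in[t]$ and $z{\restriction}D=z_i{\restriction}D$, then $F^z\in[t^z]$, and $t^z=t_0^{z_i}{}^\frown A_1{}^\frown\cdots{}^\frown A_N$ because freezing does not change the $A_j$. Hence $F^z\in\mathcal U$.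
\end{proof}

\begin{lemma}[coherence]\label{lem:coh}
Let $E\subseteq E'$, $w\subseteq w'$ and let $\varphi\subseteq X_E\times Y_w$ be Borel. Then $\varphi\in J_{E,w}$ if and only if $\hat\varphi\in J_{E',w'}$.
\end{lemma}

\begin{proof}
By \eqref{eq:section} and Fubini's theorem, $\mu(\hat\varphi_F)=\int\mu(\varphi_{(F\restriction w)^z})\,d\mu(z)$ for $F\in\mathcal F_{E',w'}$. If $\varphi\in J_{E,w}$, Lemma~\ref{lem:freeze} with the empty stem shows that the integrand vanishes identically for comeager many $F$. If $\varphi\notin J_{E,w}$, the Borel set $\mathcal G=\{F'\in\mathcal F_{E,w}:\mu(\varphi_{F'})>0\}$ is nonmeager, hence comeager in some $[s]_{E,w}$ by (F1). By Lemma~\ref{lem:freeze}, for comeager many $F\in[s]_{E',w'}$ the integrand is positive everywhere, so $\mu(\hat\varphi_F)>0$. Thus $\hat\varphi\notin J_{E',w'}$.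
\end{proof}

Consequently the map $\mathbb B_{E,w}\to\mathbb B_{E',w'}$ induced by $\varphi\mapsto\hat\varphi$ is a well-defined injective Boolean homomorphism, and these maps commute. Let $P$ be the direct limit of the system. Its elements are classes $[\varphi]$ of Borel sets $\varphi\subseteq X_E\times Y_w$, for arbitrary $E$ and $w$, and $[\varphi]\le[\psi]$ means that $\hat\varphi\setminus\hat\psi\in J_{E',w'}$, the pullbacks being taken to some (by Lemma~\ref{lem:coh}, any) pair $(E',w')$ that contains both supports.

\begin{lemma}\label{lem:sigma}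
Every countable subset of $P$ has the form $\{[\varphi_n]:n<\omega\}$ with all $\varphi_n\subseteq X_E\times Y_w$ for one pair $(E,w)$, and $[\bigcup_n\varphi_n]$ is its supremum in $P$. In particular $P$ is $\sigma$-complete.
\end{lemma}

\begin{proof}
Take for $E$ and $w$ the unions of the countably many countable supports. If $[\psi]$ is an upper bound, pull everything back to a pair $(E',w')$ containing all supports. Then $\hat\varphi_n\setminus\hat\psi\in J_{E',w'}$ for all $n$, and so $\bigcup_n\hat\varphi_n\setminus\hat\psi\in J_{E',w'}$, since $J_{E',w'}$ is a $\sigma$-ideal.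
\end{proof}

\section{The countable chain condition}\label{sec:ccc}

To thin out an uncountable family of conditions we need finite approximations of them. A stem together with a clopen set serves this purpose.

\begin{lemma}[approximation]\label{lem:approx}
Let $\varphi\subseteq X_E\times Y_w$ be Borel, $s\in S_{E,w}$ and $\delta>0$. There are $t\le s$ in $S_{E,w}$ and a clopen $Z\subseteq X_E$ with $\mu(\varphi_F\triangle Z)<\delta$ for comeager many $F\in[t]$.
\end{lemma}

\begin{proof}
By (F5) the countably many Borel sets $\{F:\mu(\varphi_F\triangle Z)<\delta\}$, for $Z$ clopen, cover $\mathcal F_{E,w}$. One of them is nonmeager in $[s]$, hence comeager in some $[t]$ with $t\le s$ by (F1).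
\end{proof}

The first difficulty is that two isomorphic approximations usually have incompatible stems. The smallest case shows the remedy.

\begin{example}\label{ex:stems}
Let $a_p$ be uncountable. For $\alpha\in a_p$ let $s_\alpha$ be the stem with domain $\{p\}$ whose only entry is $x\mapsto x(\alpha,0)$. These stems are pairwise incompatible; they form the antichain behind the collapse of Section~\ref{sec:idea}. What $s_\alpha$ says about $(x,F(x))$ is $\varphi_\alpha=\{(x,y):y(p)(0)=x(\alpha,0)\}$. Let $\alpha\ne\beta$ and work over $E=\{\alpha,\beta\}$, $w=\{p\}$. For every $F\in[s_\beta]$,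
\[
(\hat\varphi_\alpha\cap\hat\varphi_\beta)_F=\{x:x(\alpha,0)=x(\beta,0)\},
\]
a set of measure $1/2$. So $[\varphi_\alpha]$ and $[\varphi_\beta]$ are compatible in $P$. The two stems are different as functions, but they take the same values on the set where corresponding bits agree, and only values matter.
\end{example}

In general we work on a set $\Gamma$ on which $m$ pairs of corresponding bits agree. This creates the second difficulty: $\mu(\Gamma)=2^{-m}$, where $m$ is known only after the approximation has been chosen, so the error of the approximation may swallow $\Gamma$. A finer approximation has longer stems, which would call for a smaller $\Gamma$, and so on. The third difficulty is that the conditions have infinite supports $E_\xi$. Among $\aleph_1$ conditions one can find $\xi,\eta$ such that the finite support $e_\eta$ of the approximation of $\varphi_\eta$ meets $E_\xi$ only in the root, but not always with the same property for $\xi$ and $\eta$ exchanged, since $E_\eta$ may contain $e_\xi$ for all $\xi<\eta$.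

The proof turns this asymmetry into a way out of the regress. The set $\Gamma$ is built from coarse approximations. For $\varphi_\eta$ a fine approximation $t_\eta$ is prepared in advance, and the common stem copies $t_\eta$. On $\Gamma$, once the finitely many additional bits of $t_\eta$ outside $E_\xi$ are frozen, $t_\eta$ reads as an extension of the coarse stem of $\varphi_\xi$. It can then be extended, at no cost for $\varphi_\eta$, to a fine approximation of $\varphi_\xi$.

\begin{theorem}\label{thm:ccc}
$P$ is ccc.
\end{theorem}

\begin{proof}
Let $\varphi_\xi\subseteq X_{E_\xi}\times Y_{w_\xi}$ $(\xi<\omega_1)$ be Borel with $\varphi_\xi\notin J_{E_\xi,w_\xi}$. We find $\xi\ne\eta$ such that $[\varphi_\xi]$ and $[\varphi_\eta]$ are compatible. Write $\varphi_{\xi,F}$ for $(\varphi_\xi)_F$.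

\medskip\noindent\emph{Step 1: a coarse and a fine approximation.} Fix $\xi$. The nonmeager set $\{F:\mu(\varphi_{\xi,F})>0\}$ is the union of the Borel sets $\{F:\mu(\varphi_{\xi,F})>1/n\}$, so one of these is comeager in some $[s]$. Lemma~\ref{lem:approx} below $s$ with error $\frac1{9n}$ gives $s_\xi\in S_{E_\xi,w_\xi}$ and a clopen $Z_\xi$. Evaluating at one generic $F\in[s_\xi]$ gives $\mu(Z_\xi)>\frac1n-\frac1{9n}=\frac8{9n}$. Hence $\mu(Z_\xi)>0$ and
\begin{equation}\label{eq:coarse}
\mu(Z_\xi\setminus\varphi_{\xi,F})<\mu(Z_\xi)/8\quad\text{for comeager many }F\in[s_\xi].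
\end{equation}
Let $D_\xi\subseteq E_\xi\times\omega$ be finite such that $Z_\xi$ is determined by $D_\xi$ and each entry of $s_\xi(p)$ by $D_\xi\cap(a_p\times\omega)$. Put $\delta_\xi=2^{-|D_\xi|}\mu(Z_\xi)/16$. Lemma~\ref{lem:approx} gives $t_\xi\le s_\xi$ and a clopen $Z'_\xi$ with
\begin{equation}\label{eq:fine}
\mu(\varphi_{\xi,F}\triangle Z'_\xi)<\delta_\xi\quad\text{for comeager many }F\in[t_\xi].
\end{equation}
Let $D'_\xi\supseteq D_\xi$ be a finite subset of $E_\xi\times\omega$ such that $Z'_\xi$ is determined by $D'_\xi$ and each entry of $t_\xi(p)$ by $D'_\xi\cap(a_p\times\omega)$. Let $e_\xi\subseteq E_\xi$ be the finite set of first coordinates of $D'_\xi$.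

\medskip\noindent\emph{Step 2: thinning out.} By (F6) we pass to an uncountable set of indices on which the $e_\xi$ form a $\Delta$-system with root $e$ and constant size $k$, the $\operatorname{dom}t_\xi$ form a $\Delta$-system with root $R$, and $R_0=R\cap\operatorname{dom}s_\xi$ is constant. Fix bijections $\epsilon_\xi:k\to e_\xi$ that begin with one fixed enumeration of $e$, and let them act on bits by $\epsilon_\xi(i,n)=(\epsilon_\xi(i),n)$. The \emph{type} of $\xi$ consists of the finite set $D=\epsilon_\xi^{-1}[D_\xi]\subseteq k\times\omega$, the subset of $2^D$ corresponding to $Z_\xi$, for $p\in R_0$ the finite sequence of functions $2^D\to\omega$ corresponding to $s_\xi(p)$, and for $p\in R$ the set $\epsilon_\xi^{-1}[a_p]\subseteq k$. There are countably many types, so we may assume that all remaining indices have the same type. Then $\zeta=\mu(Z_\xi)$ and $\delta=\delta_\xi$ do not depend on $\xi$. Let $D^\circ_\xi=D_\xi\setminus(e\times\omega)$; its size $m$ does not depend on $\xi$ either, and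
\begin{equation}\label{eq:small}
\delta\le2^m\delta\le\zeta/16 .
\end{equation}

\medskip\noindent\emph{Step 3: the pair $\xi,\eta$ and the set $\Gamma$.} Fix $\xi$. The sets $e_\eta\setminus e$ are pairwise disjoint, and so are the sets $\operatorname{dom}t_\eta\setminus R$, while $E_\xi$ and $w_\xi$ are countable. So there is $\eta\ne\xi$ with
\begin{equation}\label{eq:fresh}
(e_\eta\setminus e)\cap E_\xi=\emptyset,\qquad w_\xi\cap\operatorname{dom}t_\eta=R,
\end{equation}
where we use $R\subseteq\operatorname{dom}t_\xi\subseteq w_\xi$. It follows that $\operatorname{dom}s_\xi\cap\operatorname{dom}t_\eta=\operatorname{dom}s_\xi\cap R=R_0$. Let $E=E_\xi\cup E_\eta$ and $w=w_\xi\cup w_\eta$, and let $\hat\varphi_\xi,\hat\varphi_\eta\subseteq X_E\times Y_w$ be the pullbacks. The bijection $h=\epsilon_\eta\circ\epsilon_\xi^{-1}:e_\xi\to e_\eta$ is the identity on $e$ and maps $D^\circ_\xi$ onto $D^\circ_\eta$. Put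
\[
\Gamma=\{u\in X_E:u(h(d))=u(d)\text{ for all }d\in D^\circ_\xi\},\qquad \nu(B)=2^m\mu(B\cap\Gamma).
\]
For $u\in\Gamma$ we have $u(h(d))=u(d)$ for all $d\in D_\xi$, so $u$ induces the same point of $2^D$ through $\epsilon_\xi$ and through $\epsilon_\eta$. Equality of types therefore gives:
\begin{enumerate}
\item[(T1)] $Z_\xi\cap\Gamma=Z_\eta\cap\Gamma$;
\item[(T2)] for $p\in R_0$, $|s_\xi(p)|=|s_\eta(p)|$, and $s_\xi(p)(n)$ and $s_\eta(p)(n)$ agree on $\Gamma$;
\item[(T3)] for $p\in R$ and $\alpha\in e_\xi$, $\alpha\in a_p$ if and only if $h(\alpha)\in a_p$.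
\end{enumerate}
The sets $D^\circ_\xi\subseteq(e_\xi\setminus e)\times\omega$ and $D^\circ_\eta\subseteq(e_\eta\setminus e)\times\omega$ are disjoint. Hence for any values of the bits outside $D^\circ_\xi$ exactly one of the $2^m$ assignments to $D^\circ_\xi$ gives a point of $\Gamma$, and the same holds for $D^\circ_\eta$. Therefore
\begin{equation}\label{eq:nu}
\nu(B)=\mu(B)\ \text{ if $B$ is determined by the bits outside $D^\circ_\xi$, or by those outside $D^\circ_\eta$,}
\end{equation}
while for arbitrary Borel $B$ we only have $\nu(B)\le2^m\mu(B)$. Our goal is a stem $s^{**}\in S_{E,w}$ such that both $\nu(Z_\eta\setminus\hat\varphi_{\eta,F})$ and $\nu(Z_\xi\setminus\hat\varphi_{\xi,F})$ are at most $\zeta/4$ for comeager many $F\in[s^{**}]$.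

\medskip\noindent\emph{Step 4: the common stem and the estimate for $\eta$.} Define $s^*\in S_{E,w}$ with domain $\operatorname{dom}t_\eta\cup\operatorname{dom}s_\xi$ by $s^*(p)=t_\eta(p)$ for $p\in\operatorname{dom}t_\eta$ and $s^*(p)=s_\xi(p)$ for $p\in\operatorname{dom}s_\xi\setminus R_0$. Then $s^*\le t_\eta$. The bits in $D^\circ_\xi$ may have first coordinates in $E_\eta$, so $\varphi_\eta$ may depend on them, and \eqref{eq:nu} need not apply to $\hat\varphi_{\eta,F}$. We pass through the clopen set $Z'_\eta$ instead.

By \eqref{eq:fine} and Lemma~\ref{lem:freeze} for $(E_\eta,w_\eta)$ and $(E,w)$, comeager many $F\in[t_\eta]_{E,w}$ satisfy $\mu(Z'_\eta\setminus\varphi_{\eta,(F\restriction w_\eta)^z})<\delta$ for all $z\in X_{E\setminus E_\eta}$. Integrating over $z$ with \eqref{eq:section} gives $\mu(Z'_\eta\setminus\hat\varphi_{\eta,F})\le\delta$, so $\nu(Z'_\eta\setminus\hat\varphi_{\eta,F})\le2^m\delta$. Next, some $F'\in[t_\eta]_{E_\eta,w_\eta}$ satisfies both \eqref{eq:coarse} and \eqref{eq:fine}, whence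
\[
\mu(Z_\eta\setminus Z'_\eta)\le\mu(Z_\eta\setminus\varphi_{\eta,F'})+\mu(\varphi_{\eta,F'}\setminus Z'_\eta)<\zeta/8+\delta .
\]
The set $Z_\eta\setminus Z'_\eta$ is determined by $D'_\eta\subseteq e_\eta\times\omega$, which is disjoint from $D^\circ_\xi$ because $e_\xi\cap e_\eta=e$. So \eqref{eq:nu} gives $\nu(Z_\eta\setminus Z'_\eta)<\zeta/8+\delta$, and with \eqref{eq:small},
\begin{equation}\label{eq:eta}
\nu(Z_\eta\setminus\hat\varphi_{\eta,F})\le\zeta/8+\delta+2^m\delta\le\zeta/4\quad\text{for comeager many }F\in[s^*].
\end{equation}

\begin{figure}[ht]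
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(10.2,0) node[right]{$\lambda$};
\draw[->] (0,0)--(0,3.5) node[above]{$\omega$};
\draw (0.5,0) rectangle (2.7,1.2); \node at (1.6,0.6){$D^\circ_\xi$};
\draw (3.3,0) rectangle (5.5,1.8); \node at (4.4,0.9){\small $D'_\eta\cap(e\times\omega)$};
\draw (7.2,0) rectangle (9.4,1.2); \node at (8.3,0.6){$D^\circ_\eta$};
\draw (7.2,1.2) rectangle (9.4,2.3); \node at (8.3,1.75){$C$};
\draw[dashed] (6.3,-0.7)--(6.3,3.5);
\draw[->] (1.6,1.25) .. controls (3,3.2) and (6,3.2) .. (7.15,0.7);
\node at (4.4,2.95){$h$};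
\node at (1.6,-0.35){$e_\xi\setminus e$}; \node at (4.4,-0.35){$e$}; \node at (8.3,-0.35){$e_\eta\setminus e$};
\node at (1.7,3.2){bits of $x$}; \node at (8.3,3.2){bits of $z$};
\end{tikzpicture}
\caption{The finite sets of bits $(\alpha,n)\in\lambda\times\omega$ in the proof of the countable chain condition. Columns to the left of the dashed line belong to $E_\xi$, columns to the right do not. On $\Gamma$ the bits in $D^\circ_\eta$ copy the bits in $D^\circ_\xi$ along $h$. The fine stem $t_\eta$ is determined by the three boxes over $e$ and $e_\eta\setminus e$; on $\Gamma$, once the bits in $C$ are fixed, it depends on bits of $x$ only.}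
\label{fig:bits}
\end{figure}

\medskip\noindent\emph{Step 5: the common stem seen from $\xi$.} Write points of $X_E$ as $x\cup z$ with $x\in X_{E_\xi}$ and $z\in X_{E\setminus E_\xi}$. Let $C=D'_\eta\setminus((e\times\omega)\cup D^\circ_\eta)$. By \eqref{eq:fresh} the bits in $D^\circ_\eta$ and in $C$ are bits of $z$, whereas those in $e_\xi\times\omega$ are bits of $x$; see Figure~\ref{fig:bits}. For $\tau\in2^{D^\circ_\eta}$ let $z[\tau]$ be $z$ with its values on $D^\circ_\eta$ replaced by $\tau$. For $x\in X_{E_\xi}$ define $\tau_x\in2^{D^\circ_\eta}$ by $\tau_x(h(d))=x(d)$. Then $x\cup z[\tau_x]\in\Gamma$, and $x\cup z[\tau_x]=x\cup z$ if $x\cup z\in\Gamma$. For Borel $B\subseteq X_E$ the set $B^*=\{x\cup z:x\cup z[\tau_x]\in B\}$ is determined by the bits outside $D^\circ_\eta$, and $B^*\cap\Gamma=B\cap\Gamma$. So \eqref{eq:nu} and Fubini's theorem give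
\begin{equation}\label{eq:param}
\nu(B)=\mu(B^*)=\int\mu\{x\in X_{E_\xi}:x\cup z[\tau_x]\in B\}\,d\mu(z).
\end{equation}
By \eqref{eq:fresh}, $w_\xi\cap\operatorname{dom}s^*=R\cup\operatorname{dom}s_\xi$. For $p$ in this set and $n<|s^*(p)|$ define
\[
q^z(p)(n)(x)=s^*(p)(n)(x\cup z[\tau_x]).
\]
We claim that \emph{$q^z\in S_{E_\xi,w_\xi}$, that $q^z\le s_\xi$, and that $q^z$ depends only on $z{\restriction}C$.}

If $p\in\operatorname{dom}s_\xi\setminus R_0$, then $s^*(p)=s_\xi(p)$ depends on $x$ only, so $q^z(p)=s_\xi(p)$. The remaining indices are the $p\in R$. For these, $s^*(p)(n)=t_\eta(p)(n)$ is determined by bits $(\beta,l)\in D'_\eta$ with $\beta\in a_p$, and there are three kinds of such bits. If $\beta\in e$, then $(\beta,l)$ is a bit of $x$ with $\beta\in E_\xi\cap a_p$. If $(\beta,l)\in D^\circ_\eta$, its value in $x\cup z[\tau_x]$ is $x(h^{-1}(\beta),l)$, and $h^{-1}(\beta)\in E_\xi\cap a_p$ by (T3). Otherwise $(\beta,l)\in C$ and its value is $z(\beta,l)$. So $q^z(p)(n)\in\mathcal K_{E_\xi\cap a_p}$, and it depends only on $z{\restriction}C$. Finally let $p\in R_0$ and $n<|s_\xi(p)|=|s_\eta(p)|$.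 Then $p\in\operatorname{dom}s_\eta$ and $t_\eta(p)(n)=s_\eta(p)(n)$, so by (T2), applied to $x\cup z[\tau_x]\in\Gamma$, we get $q^z(p)(n)(x)=s_\xi(p)(n)(x)$. This proves the claim.

\medskip\noindent\emph{Step 6: the estimate for $\xi$.} By \eqref{eq:param} we have to control $F(x\cup z[\tau_x])$ as a function of $x$. One would like to view it as $F'(x)$ for a single generic $F'\in[q^z]$ and quote \eqref{eq:coarse}. But (T3) is available only for $p\in R$. For other $p\in w_\xi$ the function $x\mapsto F_p(n)(x\cup z[\tau_x])$ may depend on a coordinate $h^{-1}(\beta)\notin a_p$, and then it is not an element of $\mathcal K_{E_\xi\cap a_p}$. We therefore freeze $\tau$ as well and treat the $2^m$ pieces $\{x:\tau_x=\tau\}$ separately. Each piece has its own error set, and this is why an approximation of $\varphi_\xi$ with error $\delta$ is needed.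

Let $2^C=\{\gamma_1,\dots,\gamma_N\}$ and write $q_j$ for $q^z$ when $z{\restriction}C=\gamma_j$. As in the proof of Lemma~\ref{lem:freeze} we serve all $j$ by one extension. Using Lemma~\ref{lem:approx}, choose successively $A_1,\dots,A_N\in S_{E_\xi,w_\xi}$ and clopen sets $Z''_j\subseteq X_{E_\xi}$ with $\mu(\varphi_{\xi,F'}\triangle Z''_j)<\delta$ for comeager many $F'\in[q_j{}^\frown A_1{}^\frown\cdots{}^\frown A_j]$. Put $A=A_1{}^\frown\cdots{}^\frown A_N$, $t^j=q_j{}^\frown A\in S_{E_\xi,w_\xi}$ and $s^{**}=s^*{}^\frown A\in S_{E,w}$. Then
\begin{equation}\label{eq:finexi}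
\mu(\varphi_{\xi,F'}\triangle Z''_j)<\delta\quad\text{for comeager many }F'\in[t^j],
\end{equation}
and since $t^j\le q_j\le s_\xi$, evaluating \eqref{eq:coarse} and \eqref{eq:finexi} at one generic $F'\in[t^j]$ gives $\mu(Z_\xi\setminus Z''_j)<\zeta/8+\delta$. For every $p\in w_\xi$ we have $|q_j(p)|=|s^*(p)|$, both being $0$ if $p\notin\operatorname{dom}s^*$, and hence $|t^j(p)|=|s^{**}(p)|$.

One more adjustment is needed. For $F\in[s^{**}]$ the frozen sequence $(F{\restriction}w_\xi)^{z[\tau]}$ need not lie in $[t^j]$, since freezing $\tau$ replaces by constants the bits that $q_j$ reads from $x$. We overwrite the stem. For $F'\in\mathcal F_{E_\xi,w_\xi}$ let $t^j*F'\in[t^j]$ be given by $(t^j*F')_p(n)=t^j(p)(n)$ for $n<|t^j(p)|$ and $(t^j*F')_p(n)=F'_p(n)$ otherwise. The map $F'\mapsto t^j*F'$ is the projection to the coordinates $(p,n)$ with $n\ge|t^j(p)|$ followed by a homeomorphism onto $[t^j]$, so it is continuous and open as a map to $[t^j]$. By (F2) and \eqref{eq:finexi}, the set $\mathcal G$ of all $F'$ with $\mu(\varphi_{\xi,t^j*F'}\triangle Z''_j)<\delta$ for all $j\le N$ is comeager in $\mathcal F_{E_\xi,w_\xi}$.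 By Lemma~\ref{lem:freeze}, comeager many $F\in[s^{**}]$ satisfy $(F{\restriction}w_\xi)^{z'}\in\mathcal G$ for all $z'\in X_{E\setminus E_\xi}$.

Fix such an $F$, fix $z$, and let $j$ be such that $z{\restriction}C=\gamma_j$. For $\tau\in2^{D^\circ_\eta}$ put $F^\tau=t^j*(F{\restriction}w_\xi)^{z[\tau]}$, so that $\mu(Z''_j\setminus\varphi_{\xi,F^\tau})<\delta$. Let $x$ satisfy $\tau_x=\tau$, and let $p\in w_\xi$. Then $F_p(n)(x\cup z[\tau_x])=F^\tau_p(n)(x)$ for all $n$:
\begin{itemize}
\item for $n<|s^*(p)|$ both sides equal $s^*(p)(n)(x\cup z[\tau_x])=q_j(p)(n)(x)$;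
\item for $|s^*(p)|\le n<|s^{**}(p)|$ both sides are the value at $x$ of the same entry of $A(p)$;
\item for $n\ge|s^{**}(p)|=|t^j(p)|$ we have $F^\tau_p(n)=F_p(n)^{z[\tau]}$ by definition.
\end{itemize}
So, for $\tau_x=\tau$, $x\cup z[\tau_x]\in\hat\varphi_{\xi,F}$ if and only if $x\in\varphi_{\xi,F^\tau}$. Summing over the pieces,
\[
\mu\{x\in Z_\xi:x\cup z[\tau_x]\notin\hat\varphi_{\xi,F}\}\le\mu(Z_\xi\setminus Z''_j)+\sum_\tau\mu(Z''_j\setminus\varphi_{\xi,F^\tau})\le\frac\zeta8+\delta+2^m\delta\le\frac\zeta4 .
\]
This holds for every $z$, so \eqref{eq:param} gives $\nu(Z_\xi\setminus\hat\varphi_{\xi,F})\le\zeta/4$ for comeager many $F\in[s^{**}]$.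

\medskip\noindent\emph{Step 7: compatibility.} The set $Z_\xi$ is determined by $D_\xi\subseteq E_\xi\times\omega$, which is disjoint from $D^\circ_\eta$, so $\nu(Z_\xi)=\zeta$ by \eqref{eq:nu}. By (T1), $Z_\xi$ and $Z_\eta$ coincide on $\Gamma$. Since $s^{**}\le s^*$, Step 6 and \eqref{eq:eta} give, for comeager many $F\in[s^{**}]$,
\[
\nu(\hat\varphi_{\xi,F}\cap\hat\varphi_{\eta,F})\ge\zeta-\zeta/4-\zeta/4=\zeta/2>0,
\]
and hence $\mu((\hat\varphi_\xi\cap\hat\varphi_\eta)_F)>0$. Thus $\hat\varphi_\xi\cap\hat\varphi_\eta\notin J_{E,w}$, and $[\varphi_\xi]$ and $[\varphi_\eta]$ are compatible.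
\end{proof}

\begin{corollary}\label{cor:complete}
$P$ is a complete Boolean algebra, and forcing with $P$ preserves cardinals and cofinalities.
\end{corollary}

\begin{proof}
Given $B\subseteq P$, let $A$ be a maximal antichain among the nonzero elements lying below some member of $B$. It is countable, so $a=\sup A$ exists by Lemma~\ref{lem:sigma}. If $b\in B$ had $b\wedge\neg a\ne0$, this element could be added to $A$; so $a$ is an upper bound of $B$. Every upper bound of $B$ bounds $A$, so $a=\sup B$. The second statement holds for all ccc forcings.
\end{proof}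

\section{The generic reals}\label{sec:generic}

Let $G$ be $P$-generic over $V$. For $\alpha<\lambda$ and $n<\omega$ the sets $\{x:x(\alpha,n)=i\}$, $i<2$, partition $X_{\{\alpha\}}$, and for $p\in I$ the sets $\{y:y(p)(n)=j\}$, $j<\omega$, partition $Y_{\{p\}}$. By Lemma~\ref{lem:sigma} the classes of the members of each partition are pairwise disjoint with supremum $1$, so $G$ contains exactly one of them. This defines $r_\alpha\in2^\omega$ and $c_p\in\omega^\omega$ by
\[
r_\alpha(n)=i\iff[\{x:x(\alpha,n)=i\}]\in G,\qquad c_p(n)=j\iff[\{y:y(p)(n)=j\}]\in G .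
\]
For $E,w\in V$ let $r_E\in X_E$ and $c_w\in Y_w$ be the points with $r_E(\alpha)=r_\alpha$ and $c_w(p)=c_p$.

\begin{lemma}\label{lem:point}
For every Borel $\varphi\subseteq X_E\times Y_w$ in $V$: $[\varphi]\in G$ if and only if $(r_E,c_w)\in\varphi$ in $V[G]$. In particular $\varphi\in J_{E,w}$ implies $\Vdash(r_E,c_w)\notin\varphi$.
\end{lemma}

\begin{proof}
Induction on Borel codes, starting from the sets that prescribe one value $x(\alpha,n)$ or $y(p)(n)$, for which the statement is the definition. Complements are handled because $G$ is an ultrafilter. For a countable union, $[\bigcup_n\varphi_n]=\sup_n[\varphi_n]$ by Lemma~\ref{lem:sigma}, and a generic filter contains the supremum of a set in $V$ exactly when it contains a member of that set.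
\end{proof}

\begin{lemma}[reading of names]\label{lem:read}
If $\Vdash\dot v\in\omega^\omega$, there are $E$, $w$ and a Borel function $f:X_E\times Y_w\to\omega^\omega$ in $V$ with $\Vdash\dot v=f(r_E,c_w)$.
\end{lemma}

\begin{proof}
The Boolean values $[\![\dot v(n)=k]\!]$ exist by Corollary~\ref{cor:complete}, and by Lemma~\ref{lem:sigma} they are of the form $[\varphi_{n,k}]$ with all $\varphi_{n,k}\subseteq X_E\times Y_w$ for one pair $(E,w)$. Let $f(x,y)(n)$ be the least $k$ with $(x,y)\in\varphi_{n,k}$, and $0$ if there is none. In $V[G]$, for each $n$ the value $k=\dot v^G(n)$ is the only $k$ with $[\varphi_{n,k}]\in G$, so by Lemma~\ref{lem:point} it is the only $k$ with $(r_E,c_w)\in\varphi_{n,k}$. Hence $f(r_E,c_w)(n)=\dot v^G(n)$.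
\end{proof}

To apply this to null and meager sets we code them by elements of $\omega^\omega$.

\medskip\noindent\emph{Null sets.} For $n<\omega$ let $\{C_{n,j}:j<\omega\}$ enumerate the clopen subsets of $2^\omega$ of measure at most $2^{-n}$, and for $v\in\omega^\omega$ put $U_v=\bigcap_m\bigcup_{n\ge m}C_{n,v(n)}$. Each $U_v$ is null. Every null set $N$ is contained in some $U_v$. Indeed, for each $i$ cover $N$ by an open set of measure below $2^{-i}$, split it into disjoint clopen sets, and list all these pieces as $O_0,O_1,\dots$. Then $\sum_k\mu(O_k)<\infty$, and every point of $N$ lies in $O_k$ for infinitely many $k$. Choose $k_0<k_1<\cdots$ with $\sum_{k\ge k_n}\mu(O_k)\le2^{-n}$ and let $v(n)$ be an index of $\bigcup_{k_n\le k<k_{n+1}}O_k$.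

\medskip\noindent\emph{Meager sets.} Through fixed bijections, read $v\in\omega^\omega$ as a function $\omega\times\omega^{<\omega}\to\omega^{<\omega}$. Let $K_{v,i}$ be the set of $c\in\omega^\omega$ such that $\sigma{}^\frown v(i,\sigma)\not\subseteq c$ for all $\sigma\in\omega^{<\omega}$, and $K_v=\bigcup_iK_{v,i}$. The set $K_{v,i}$ is closed, and nowhere dense because no member of it extends $\sigma{}^\frown v(i,\sigma)$. If a meager set is covered by closed nowhere dense sets $N_i$, choose $v(i,\sigma)$ such that no member of $N_i$ extends $\sigma{}^\frown v(i,\sigma)$; then $N_i\subseteq K_{v,i}$. So every meager set is contained in some $K_v$.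

\medskip
The relations $u\in U_v$, $c\in K_v$ and $c\le^*v$ are Borel. By Lemma~\ref{lem:point} and (F7), each of the next three lemmas reduces to showing that a Borel set $\varphi$ lies in the appropriate ideal. Throughout, $f:X_E\times Y_w\to\omega^\omega$ is a Borel function in $V$.

\begin{lemma}[random reals]\label{lem:random}
If $\alpha\in\lambda\setminus(E\cup\bigcup_{p\in w}a_p)$, then $\Vdash r_\alpha\notin U_{f(r_E,c_w)}$.
\end{lemma}

\begin{proof}
Let $E'=E\cup\{\alpha\}$ and $\varphi=\{(x,y)\in X_{E'}\times Y_w:x(\alpha)\in U_{f(x\restriction E\times\omega,\,y)}\}$. For $p\in w$ we have $E'\cap a_p=E\cap a_p$, so for every $F\in\mathcal F_{E',w}$ the point $F(x)$ is determined by the bits in $E\times\omega$. Once these are fixed, $x\in\varphi_F$ says that $x(\alpha)$ lies in a fixed null set. By Fubini's theorem $\mu(\varphi_F)=0$ for every $F$, so $\varphi\in J_{E',w}$.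
\end{proof}

In the next two lemmas $p\in I\setminus w$ and $w'=w\cup\{p\}$, so $\mathcal F_{E,w'}=\mathcal F_{E,w}\times(\mathcal K_{E\cap a_p})^\omega$. For a Borel $\varphi\subseteq X_E\times Y_{w'}$ the set of $(F,H)$ with $\mu(\varphi_{(F,H)})=0$ is Borel, so by (F3) we get $\varphi\in J_{E,w'}$ as soon as, for every $F\in\mathcal F_{E,w}$, comeager many $H$ satisfy $\mu(\varphi_{(F,H)})=0$. With $F$ fixed, we write $g(x)=f(x,F(x))$, a Borel function $X_E\to\omega^\omega$, and $H(x)=\langle H(n)(x):n<\omega\rangle$.

\begin{lemma}[Cohen reals]\label{lem:cohen}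
If $p\in I\setminus w$ and $E\subseteq a_p$, then $\Vdash c_p\notin K_{f(r_E,c_w)}$.
\end{lemma}

\begin{proof}
Let $\varphi=\{(x,y):y(p)\in K_{f(x,y\restriction w)}\}$. Since $E\subseteq a_p$, the sequence $H$ ranges over $\mathcal K_E^\omega$. We must show that for comeager many $H$, $H(x)\notin K_{g(x)}$ for almost all $x$. In Example~\ref{ex:cycle} the block to be copied was a continuous function of $x$; now it is only Borel, and we copy a continuous approximation. For $i,m<\omega$ let $\mathcal U_{i,m}$ be the set of all $H$ such that for some $n$
\[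
\mu\{x:\exists\sigma\ \ \sigma{}^\frown g(x)(i,\sigma)\subseteq H(x){\restriction}n\}>1-2^{-m}.
\]
For given $n$ the condition depends on $H{\restriction}n$ only, so $\mathcal U_{i,m}$ is open.

To see that it is dense, let $s\in\mathcal K_E^{<\omega}$, write $s(x)=\langle s(k)(x):k<|s|\rangle$, and consider the Borel map $b(x)=g(x)(i,s(x))\in\omega^{<\omega}$. It has countably many values, so there are distinct $\rho_1,\dots,\rho_l\in\omega^{<\omega}$ with $\mu\{x:b(x)\notin\{\rho_1,\dots,\rho_l\}\}<2^{-m-1}$. By (F5) take clopen sets $Z_j$ with $\mu(Z_j\triangle b^{-1}(\rho_j))<2^{-m-1}/l$. Let $\bar b(x)=\rho_j$ for the least $j$ with $x\in Z_j$, and $\rho_1$ if there is none. Then $\bar b$ is continuous, and $\bar b(x)=b(x)$ whenever $b(x)$ is one of the $\rho_j$ and $x$ lies in no $Z_j\triangle b^{-1}(\rho_j)$; so $\mu\{b\ne\bar b\}<2^{-m}$. Let $L=\max_j|\rho_j|$ and extend $s$ to $s'$ of length $n=|s|+L$, where $s'(|s|+k)(x)$ is $\bar b(x)(k)$ if $k<|\bar b(x)|$ and $0$ otherwise. These entries lie in $\mathcal K_E$. If $H$ extends $s'$ and $b(x)=\bar b(x)$, then $\sigma=s(x)$ is a witness. So $H\in\mathcal U_{i,m}$.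

If $H\in\bigcap_{i,m}\mathcal U_{i,m}$, then for each $i$ the set $\{x:H(x)\notin K_{g(x),i}\}$ has measure above $1-2^{-m}$ for all $m$, hence measure $1$. So $H(x)\notin K_{g(x)}$ for almost all $x$.
\end{proof}

The hypothesis $E\subseteq a_p$ is what lets the entries of $H$ read all of $x$, and it cannot be dropped. If $\alpha\notin a_p$, the second half of Example~\ref{ex:cycle} shows that $\{(x,y):\overline{y(p)}\text{ matches }x(\alpha)\}\in J_{\{\alpha\},\{p\}}$, so $c_p$ lies in the meager set $\{c:\bar c\notin\operatorname{Mat}(r_\alpha)\}$. For unboundedness constant entries suffice, and no hypothesis on $a_p$ is needed.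

\begin{lemma}[unbounded reals]\label{lem:unb}
If $p\in I\setminus w$, then $\Vdash c_p\not\le^*f(r_E,c_w)$.
\end{lemma}

\begin{proof}
Let $\varphi=\{(x,y):y(p)\le^*f(x,y{\restriction}w)\}$, and let $\mathcal U_m$ be the open set of all $H\in(\mathcal K_{E\cap a_p})^\omega$ such that $\mu\{x:g(x)(n)<H(n)(x)\}>1-2^{-m}$ for some $n\ge m$. It is dense: given $s$, take $n\ge\max(m,|s|)$ and $k$ with $\mu\{x:g(x)(n)<k\}>1-2^{-m}$, and extend $s$ so that the $n$-th entry is the constant $k$. Let $H\in\bigcap_m\mathcal U_m$, with witnesses $n_m\ge m$. By the Borel--Cantelli lemma, almost every $x$ satisfies $g(x)(n_m)<H(n_m)(x)$ for all but finitely many $m$, so $H(x)\not\le^*g(x)$. Hence $\varphi\in J_{E,w'}$.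
\end{proof}

\section{Computing the invariants}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
First, if $\lambda^\omega=\lambda$, then $[\lambda]^{\le\omega}$ has size $\lambda$, and fewer than $\lambda$ countable sets do not cover $\lambda$; so $\operatorname{cf}([\lambda]^{\le\omega},\subseteq)=\lambda$.

Let $\mathcal A\subseteq[\lambda]^{<\kappa}$ be cofinal with $|\mathcal A|\le\theta$, and let $\mathcal J\subseteq[\lambda]^{\le\omega}$ be cofinal with $|\mathcal J|=\lambda$. Let $I$ be the disjoint union of $\mathcal A\times\kappa$, $\mathcal J\times\omega_1$ and $\theta$. Put $a_{(b,j)}=b$ for $(b,j)$ in either of the first two parts, and $a_i=\emptyset$ for $i\in\theta$. The first part will raise $\mathsf{cov}(\mathcal M)$, the second provides a nonmeager set of size at most $\lambda$, and the third ensures $|I|=\theta$. Each set $b$ is repeated so that an unused index is always available. Note that $|a_p|<\kappa$ for all $p\in I$. Let $P$ be the forcing of Section~\ref{sec:alg} for these data; it is ccc by Theorem~\ref{thm:ccc}. Work in $V[G]$. By Lemma~\ref{lem:read} every $v\in\omega^\omega$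 has the form $f(r_E,c_w)$ with $E,w,f\in V$.

\medskip\noindent\emph{$\mathsf{non}(\mathcal N)\le\kappa$ and $\mathsf{cov}(\mathcal N)\ge\lambda$.} A null set is contained in some $U_{f(r_E,c_w)}$, and by Lemma~\ref{lem:random} it contains $r_\alpha$ only if $\alpha\in E\cup\bigcup_{p\in w}a_p$. This is a countable union of sets of size less than $\kappa$, so it has size less than $\kappa$ because $\operatorname{cf}(\kappa)>\omega$. Thus every null set contains $r_\alpha$ for fewer than $\kappa$ many $\alpha$. The $r_\alpha$ are pairwise distinct by Lemma~\ref{lem:point}, since $\{x:x(\alpha)=x(\beta)\}$ is null for $\alpha\ne\beta$. Therefore $\{r_\alpha:\alpha<\kappa\}$ is a non-null set of size $\kappa$. If $\chi<\lambda$, then $\chi$ null sets contain at most $\chi\cdot\kappa<\lambda$ of the $r_\alpha$, so they do not cover $2^\omega$.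

\medskip\noindent\emph{$\mathsf{cov}(\mathcal M)\ge\kappa$.} Let $\chi<\kappa$ and let $\langle v_i:i<\chi\rangle$ be a sequence of codes of meager sets. In $V$ there is a sequence of names $\dot v_i$ for elements of $\omega^\omega$ with $\dot v_i^G=v_i$, and Lemma~\ref{lem:read} gives, in $V$, a sequence of triples $(E_i,w_i,f_i)$ with $\Vdash\dot v_i=f_i(r_{E_i},c_{w_i})$. The sets $\bigcup_iE_i$ and $\bigcup_iw_i$ lie in $V$ and have size at most $\chi\cdot\aleph_0<\kappa$. Choose $b\in\mathcal A$ with $b\supseteq\bigcup_iE_i$, and $j<\kappa$ such that $p=(b,j)\in\mathcal A\times\kappa$ is not in $\bigcup_iw_i$. By Lemma~\ref{lem:cohen}, $c_p\notin K_{v_i}$ for all $i<\chi$.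

\medskip\noindent\emph{$\mathsf{non}(\mathcal M)\le\lambda$.} The set $\{c_p:p\in\mathcal J\times\omega_1\}$ has size at most $\lambda$. It is contained in no $K_{f(r_E,c_w)}$: choose $b\in\mathcal J$ with $b\supseteq E$ and $j<\omega_1$ such that $(b,j)\in\mathcal J\times\omega_1$ is not in $w$, and apply Lemma~\ref{lem:cohen}. So the set is nonmeager.

\medskip\noindent\emph{The four equalities.} By \eqref{eq:roth}, $\kappa\le\mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N)\le\kappa$ and $\lambda\le\mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M)\le\lambda$.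

\medskip\noindent\emph{The other invariants.} By Lemma~\ref{lem:unb}, a real $v=f(r_E,c_w)$ satisfies $c_p\le^*v$ only if $p\in w$, hence for countably many $p$. So for any set of $\aleph_1$ indices $p$ the reals $c_p$ form an unbounded family, and $\aleph_1\le\mathsf{add}(\mathcal N)\le\mathsf{add}(\mathcal M)\le\mathfrak b\le\aleph_1$. If $\mathcal D$ is $\le^*$-cofinal, every $c_p$ lies below a member of $\mathcal D$, so $\theta=|I|\le|\mathcal D|\cdot\aleph_0$; as $\theta$ is uncountable, $\mathfrak d\ge\theta$. Finally, computing in $V$, there are at most $\lambda^\omega\cdot\theta^\omega\cdot2^\omega=\theta$ triples $(E,w,f)$, so $\mathfrak c\le\theta$ in $V[G]$. Hence $\theta\le\mathfrak d\le\mathsf{cof}(\mathcal M)\le\mathsf{cof}(\mathcal N)\le\mathfrak c\le\theta$.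
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:gch}]
Under GCH, $\chi^\sigma=\chi$ whenever $\chi$ is infinite and $1\le\sigma<\operatorname{cf}(\chi)$. Assume (b) and let $\theta$ be as in the last sentence of the corollary; $\theta=\lambda^+$ always qualifies. Then $\kappa$ is uncountable, $\lambda^\omega=\lambda$ and $\theta^\omega=\theta\ge\lambda$. If $\kappa\le\operatorname{cf}(\lambda)$, then $|[\lambda]^{<\kappa}|\le\sum_{\sigma<\kappa}\lambda^\sigma\le\kappa\cdot\lambda=\lambda\le\theta$. If $\operatorname{cf}(\lambda)<\kappa$, then $|[\lambda]^{<\kappa}|\le2^\lambda=\lambda^+\le\theta$. In both cases Theorem~\ref{thm:main} applies and gives (a) with $\mathfrak c=\theta$. Conversely, if (a) holds, then in the extension $\kappa=\mathsf{non}(\mathcal N)$ and $\lambda=\mathsf{non}(\mathcal M)$ have uncountable cofinality, as shown in the introduction, and ccc forcing preserves cofinalities.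
\end{proof}

\begin{remark}
The hypothesis $\operatorname{cf}([\lambda]^{\le\omega},\subseteq)=\lambda$ is used only to bound the size of the nonmeager set $\{c_p:p\in\mathcal J\times\omega_1\}$. The hypotheses on $\theta$ serve only to obtain $|I|=\theta$ and $\mathfrak c\le\theta$; among them, $\theta^\omega=\theta$ is necessary for $\mathfrak c=\theta$, since $\mathfrak c^\omega=\mathfrak c$ in the extension and cardinals are preserved. The case distinction in Corollary~\ref{cor:gch} comes from the hypothesis $\theta\ge\operatorname{cf}([\lambda]^{<\kappa},\subseteq)$, which excludes $\theta=\lambda$ when $\operatorname{cf}(\lambda)<\kappa<\lambda$. Indeed, let $\lambda=\sup_{i<\operatorname{cf}(\lambda)}\lambda_i$ with $\lambda_i<\lambda$, and let $b_\xi\in[\lambda]^{<\kappa}$ for $\xi<\lambda$. Choosing $\beta_i\in\lambda\setminus\bigcup_{\xi<\lambda_i}b_\xi$ yields a set $\{\beta_i:i<\operatorname{cf}(\lambda)\}$ of size less than $\kappa$ that is contained in no $b_\xi$. This is also the reason for the separate part $\mathcal J\times\omega_1$ of $I$: the part $\mathcal A\times\kappa$ can have more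 than $\lambda$ elements.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Brendle} Joerg Brendle, \emph{Shattered Iterations}, arXiv:2302.05069 (2023).
\end{thebibliography}
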